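# Deciding isomorphism of retracts of free MV-algebras

## 1. Folding an interval, folding a square

Work on the unit interval. A McNaughton function of one variable is a continuous $f:[0,1]\to[0,1]$ made of finitely many pieces $a_0+a_1x$ with $a_0,a_1\in\mathbb Z$. These functions form an algebra under $\neg f=1-f$ and $f\oplus g=\min(1,f+g)$, and $f\wedge g=\min(f,g)$, $f\vee g=\max(f,g)$, $f\odot g=\max(0,f+g-1)$ can be expressed by these operations.

Fold the interval at its midpoint: $\hat s(x)=\min(x,1-x)$, which comes from the term $X_1\wedge\neg X_1$. Folding twice is the same as folding once, because $\min(x,1-x)=x$ for $x\le\frac12$. So $\hat s\circ\hat s=\hat s$, with image $[0,\frac12]$. The subalgebra generated by $\hat s$ consists of the functions $f\circ\hat s$, that is, of the McNaughton functions with $f(x)=f(1-x)$. Folding the other way, $\hat t(x)=\max(x,1-x)$, gives the image $[\frac12,1]$, but $\hat t=\neg\hat s$, so the generated subalgebra is the same. Different images can thus give equal subalgebras.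

Is this subalgebra isomorphic to the whole algebra, which is generated by $x$? Count homomorphisms to $\{0,1\}$. A homomorphism from the whole algebra is determined by the image of $x$, and both values occur (evaluate at $0$ and at $1$), so there are two. The generator $a=\min(x,1-x)$ of the subalgebra satisfies $a=a\wedge\neg a$. In $\{0,1\}$ this forces $a=0$, so there is exactly one (evaluation at $0$). The algebras are not isomorphic.

Now the square. The tuples $s=(X_1,X_1)$ and $t=(X_2,X_2)$ give the idempotent maps $(x_1,x_2)\mapsto(x_1,x_1)$ and $(x_1,x_2)\mapsto(x_2,x_2)$. Both have the diagonal as image. The first generates the McNaughton functions of $x_1$ alone, the second those of $x_2$ alone. These subalgebras are different but isomorphic. Finally, take $s=(X_1\odot\neg X_2,\ X_2\odot\neg X_1)$. Here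
$$\hat s(x_1,x_2)=(\max(0,x_1-x_2),\ \max(0,x_2-x_1))=(x_1-\mu,\ x_2-\mu),\qquad \mu=\min(x_1,x_2).$$
This map is idempotent and its image is the L-shaped set $\{(u,0)\}\cup\{(0,u)\}$, $u\in[0,1]$. The generators $a,b$ satisfy $a\wedge b=0$, so a homomorphism to $\{0,1\}$ sends $(a,b)$ to $(0,0)$, $(1,0)$ or $(0,1)$. All three occur, as evaluations at the three integer points of the L. We have seen retracts with one, two and three homomorphisms to $\{0,1\}$, so three isomorphism types.

Here is the general setting. Let $\mathbf I^n=[0,1]^n$. A **McNaughton function** on $\mathbf I^n$ is a continuous $f:\mathbf I^n\to[0,1]$ for which there are finitely many affine functions $g_j(x)=a_0+a_1x_1+\dots+a_nx_n$ with all coefficients in $\mathbb Z$, including $a_0$, such that at each $x$ some $j$ has $f(x)=g_j(x)$. They form, with pointwise operations, the free MV-algebra $\mathrm{McN}(\mathbf I^n)$ on $n$ generators, the coordinate functions. An MV-term $s$ in $X_1,\dots,X_n$ gives a McNaughton function $\hat s$, and McNaughton's theorem says that every McNaughton function arises in this way. For a tuple $s=(s_1,\dots,s_n)$ write $\hat s=(\hat s_1,\dots,\hat s_n):\mathbf I^n\to\mathbf I^n$.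 It is a **$\mathbb Z$-retraction** if $\hat s\circ\hat s=\hat s$. Then put
$$P_s=\hat s(\mathbf I^n)=\{x:\hat s(x)=x\},\qquad A_s=\text{the subalgebra generated by }\hat s_1,\dots,\hat s_n .$$
It is known that one can decide whether a given tuple yields a $\mathbb Z$-retraction, and whether two such tuples satisfy $A_s=A_t$. The problem, posed by L.M. Cabrer and D. Mundici in "Retractions of free MV-algebras and unital $\ell$-groups" (arXiv:1509.06042, 2015), replaces equality by isomorphism: *given $n$ and tuples $s,t$ of terms yielding $\mathbb Z$-retractions of $\mathbf I^n$, is $A_s\cong A_t$?* We ask for one algorithm, uniform in $n$.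

**Theorem A.** This decision problem is undecidable.

**Theorem B.** There are a fixed $n$ and a fixed tuple of terms $t=(t_1,\dots,t_n)$, with $\hat t$ a $\mathbb Z$-retraction of $\mathbf I^n$ and $\dim P_t=5$, such that no algorithm decides, given $s=(s_1,\dots,s_n)$ with $\hat s$ a $\mathbb Z$-retraction and $\dim P_s=5$, whether $A_s\cong A_t$. With $n,t$ suitably chosen, this restricted problem, and also the general problem, is $\Sigma^0_1$-complete under many-one reductions.

**Theorem C.** Restricted to instances with $\dim P_s,\dim P_t\le1$, the problem is decidable.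

Theorem B implies Theorem A. Nothing is claimed about instances confined to dimensions $2,3,4$.

## 2. Rational polyhedra and integer affine maps

*Integer affine* means affine with integer coefficients, including the constant term. A **rational polytope** is the convex hull of a finite subset of $\mathbb Q^n$; equivalently, it is a bounded set given by finitely many inequalities $l\le0$ with $l$ integer affine. A **rational polyhedron** is a finite union of rational polytopes; the empty set is allowed. A **$\mathbb Z$-map** $f:P\to\mathbb R^m$ on a rational polyhedron is a map such that $P$ is a finite union of rational polytopes on each of which $f$ coincides with an integer affine map. A **$\mathbb Z$-homeomorphism** $P\cong_{\mathbb Z}Q$ is a bijection that is a $\mathbb Z$-map in both directions.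

We use freely that $\mathbb Z$-maps are continuous (a finite closed cover); that they are closed under composition (if $f$ is integer affine on $T$, then $T\cap f^{-1}(S)$ is a rational polytope for every rational polytope $S$) and under restriction to rational subpolyhedra; that images and preimages of rational polyhedra are rational polyhedra; and that sums, integer multiples, maxima and minima of real $\mathbb Z$-maps are $\mathbb Z$-maps.

*Example.* The **denominator** of $v\in\mathbb Q^n$ is the least $d\ge1$ with $dv\in\mathbb Z^n$. An integer affine map sends a point of denominator $d$ to a point whose denominator divides $d$, so a $\mathbb Z$-homeomorphism preserves denominators. Hence $[0,1]$ and $[0,\frac12]$, which contain two integer points and one, are not $\mathbb Z$-homeomorphic; the map $x\mapsto\frac12x$ is not a $\mathbb Z$-map.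

The $\mathbb Z$-maps $\mathbf I^n\to[0,1]$ are exactly the McNaughton functions. One direction is clear. For the other, let $f$ be continuous with values among those of the distinct integer affine functions $g_1,\dots,g_m$. The sets $\{g_i=g_j\}$ cut $\mathbf I^n$ into finitely many full-dimensional rational polytopes. In the interior of each, the $g_j$ have distinct values, so by connectedness $f$ agrees there with one $g_j$, and by continuity it does so on the whole polytope.

For a rational polytope $S=\{l_1\le0,\dots,l_k\le0\}$ put $d_S=\max(0,l_1,\dots,l_k)$, and for $A=\bigcup_iS_i$ put $d_A=\min_id_{S_i}$, with $d_\emptyset=1$. Then $d_A\ge0$, it is a $\mathbb Z$-map on every rational polyhedron, and its zero set is exactly $A$.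

**Lemma 1 (extension).** Let $P\subseteq\mathbb R^n$ be a rational polyhedron and $f:P\to\mathbb R$ a $\mathbb Z$-map. Then $f$ extends to $F:\mathbb R^n\to\mathbb R$ whose restriction to every rational polyhedron is a $\mathbb Z$-map. If $f$ has values in $[0,1]$, so may $F$.

*Proof.* If $P=\emptyset$ take $F=0$. Otherwise let $P=\bigcup S_j$ with nonempty $S_j$ and $f|_{S_j}=g_j$ integer affine. Put $F=\max_j(g_j-Md_{S_j})$ with an integer $M\ge0$: each piece is pushed down outside its own polytope. On $S_k$ we have $F\ge g_k=f$. We need $M$ with $g_j-Md_{S_j}\le g_k$ on $S_k$ for all $j,k$. Divide $S_k$ into finitely many polytopes $R$ on which $d_{S_j}$ is affine, and look at a vertex $v$ of $R$. If $d_{S_j}(v)=0$, then $v\in S_j\cap S_k$, so $g_j(v)=f(v)=g_k(v)$. If $d_{S_j}(v)>0$, the inequality holds at $v$ for all large $M$. There are finitely many vertices, so one $M$ works at all of them, and an affine inequality valid at the vertices of $R$ holds on $R$. For the last claim replace $F$ by $\max(0,\min(1,F))$. $\square$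

## 3. From subalgebras to polyhedra

In Section 1 the images told the algebras apart. This holds in general, and it turns the question into one about polyhedra.

**Lemma 2 (duality).** $A_s\cong A_t$ if and only if $P_s\cong_{\mathbb Z}P_t$.

*Proof.* For a rational polyhedron $P\subseteq\mathbf I^n$ let $\mathrm{McN}(P)$ be the algebra of restrictions of McNaughton functions to $P$. By Lemma 1 it consists of all $\mathbb Z$-maps $P\to[0,1]$. The map $f\mapsto f\circ\hat s$ is a homomorphism on $\mathrm{McN}(\mathbf I^n)$ that takes the generators $x_i$ to $\hat s_i$, so its image is $A_s$. Moreover $f\circ\hat s=g\circ\hat s$ iff $f=g$ on $P_s$. So $A_s\cong\mathrm{McN}(P_s)$.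

A $\mathbb Z$-homeomorphism $f:P_s\to P_t$ induces the isomorphism $g\mapsto g\circ f$ from $\mathrm{McN}(P_t)$ to $\mathrm{McN}(P_s)$.

Conversely, let $\varphi:\mathrm{McN}(P)\to\mathrm{McN}(Q)$ be an isomorphism. Put $g=(\varphi(x_1|_P),\dots,\varphi(x_n|_P)):Q\to\mathbf I^n$, a $\mathbb Z$-map. Then $\varphi(f|_P)=f\circ g$ for all $f\in\mathrm{McN}(\mathbf I^n)$, since both sides are homomorphisms in $f$ that agree on the generators. If $g(y)\notin P$ for some $y\in Q$, take $f=\min(1,d_P)$: then $f|_P=0$ but $f(g(y))\ne0$, a contradiction. So $g$ maps $Q$ into $P$ and $\varphi(a)=a\circ g$. Likewise $\varphi^{-1}(b)=b\circ g'$ for a $\mathbb Z$-map $g':P\to Q$. Applying $\varphi^{-1}\varphi=1$ and $\varphi\varphi^{-1}=1$ to coordinate functions gives $g\circ g'=1$ and $g'\circ g=1$. $\square$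

The property of being a $\mathbb Z$-retract does not depend on the embedding:

**Lemma 3 (transfer).** If a rational polyhedron $P\subseteq\mathbf I^n$ is $\mathbb Z$-homeomorphic to a $\mathbb Z$-retract $Q$ of a cube $\mathbf I^N$, then $P$ is a $\mathbb Z$-retract of $\mathbf I^n$.

*Proof.* Let $f:P\to Q$ be the $\mathbb Z$-homeomorphism, $F:\mathbf I^n\to\mathbf I^N$ an extension (Lemma 1 in each coordinate), and $r:\mathbf I^N\to Q$ the retraction. Then $f^{-1}\circ r\circ F$ maps $\mathbf I^n$ into $P$, and on $P$ it is $f^{-1}\circ f=1$. $\square$

## 4. Dimension at most one: trees and weight sequences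

By Lemma 2, Theorem C asks us to classify the small polyhedra $P_s$ up to $\mathbb Z$-homeomorphism. Start with arcs. The arcs $[0,\frac25]$ and $[0,\frac35]$ have ends with the same denominators $1$ and $5$, but only the second contains a point of denominator $2$, so they are not $\mathbb Z$-homeomorphic. We need a finite invariant that sees such things.

For $v\in\mathbb Q^n$ with denominator $d$ put $\tilde v=(dv,d)\in\mathbb Z^{n+1}$, a primitive vector. A *rational arc* is a rational polyhedron homeomorphic to $[0,1]$; its ends are rational. A **unimodular subdivision** of an oriented rational arc is a sequence $v_0,\dots,v_k$ of rational points in order along it, from end to end, such that each piece from $v_i$ to $v_{i+1}$ is a straight segment and $\tilde v_i,\tilde v_{i+1}$ are part of a basis of $\mathbb Z^{n+1}$. Its **weight sequence** is $(d_0,\dots,d_k)$, the denominators of the $v_i$.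

*Example.* On $[0,\frac25]$ the end vectors $(0,1),(2,5)$ have determinant $\pm2$. The lattice vector $\frac12(0,1)+\frac12(2,5)=(1,3)$ adds the point $\frac13$, and $0,\frac13,\frac25$ is unimodular with weights $(1,3,5)$. On $[0,\frac35]$ the vector $\frac13(0,1)+\frac13(3,5)=(1,2)$ gives $0,\frac12,\frac35$ with weights $(1,2,5)$.

**Lemma 4.** Any finite set of rational points of a rational arc is contained in a unimodular subdivision, and one can be computed.

*Proof.* Add the ends and the break points to the set, so that consecutive points bound straight pieces. For consecutive points $v,v'$ let $m$ be the index of $\mathbb Z\tilde v+\mathbb Z\tilde v'$ in $\mathbb Z^{n+1}\cap\mathrm{span}(\tilde v,\tilde v')$. The two vectors are part of a basis of $\mathbb Z^{n+1}$ iff $m=1$. If $m>1$, there is a nonzero lattice vector $w=a\tilde v+b\tilde v'$ with $0\le a,b<1$, and dividing we may take $w$ primitive. Since $\tilde v,\tilde v'$ are primitive, $a,b>0$. So $w=\tilde u$ for a rational point $u$ strictly between $v$ and $v'$. Insert $u$. The two new indices are $bm$ and $am$, both smaller than $m$. Repeating must terminate. $\square$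

**Lemma 5.** (i) If two oriented arcs have unimodular subdivisions $(v_i)$, $(v_i')$ with equal weight sequences, then they are $\mathbb Z$-homeomorphic via the piecewise affine map with $v_i\mapsto v_i'$. (ii) A $\mathbb Z$-homeomorphism of arcs that is integer affine in both directions on each segment of a unimodular subdivision carries it to a unimodular subdivision with the same weights.

*Proof.* (i) As $\tilde v_i,\tilde v_{i+1}$ are part of a basis, there is an integer linear map $L$ with $L(\tilde v_i)=d_iv_i'$ and $L(\tilde v_{i+1})=d_{i+1}v_{i+1}'$; the right-hand sides are integer vectors because the denominators agree. Then $x\mapsto L(x,1)$ is integer affine and sends $v_i$ to $L(\tilde v_i)/d_i=v_i'$, and $v_{i+1}$ to $v'_{i+1}$. The inverse is treated symmetrically.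

(ii) Denominators are preserved (Section 2). Let $f(x)=Mx+b$ on $[v_i,v_{i+1}]$, and let $F(x,z)=(Mx+zb,z)$; by equality of denominators $F(\tilde v)=\widetilde{f(v)}$ for $v=v_i,v_{i+1}$. Let $F'$ be the integer linear map obtained in the same way from $f^{-1}$, so $F'(\widetilde{f(v)})=\tilde v$. Let $\lambda,\lambda'$ be integer functionals dual to $\tilde v_i,\tilde v_{i+1}$. Then $\lambda F',\lambda'F'$ are integer functionals dual to the image vectors. Two integer vectors with dual integer functionals are part of a basis (a complement is the common kernel of the functionals). $\square$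

Call an interior entry $d_i$ of a sequence of positive integers *deletable* if $d_i=d_{i-1}+d_{i+1}$. For instance $[0,1]$ subdivided at $\frac12$ has weights $(1,2,1)$, and deleting $2$ leaves $(1,1)$.

**Lemma 6.** If a unimodular subdivision $\sigma$ refines a unimodular subdivision $\sigma'$, then the weight sequence of $\sigma'$ arises from that of $\sigma$ by successively deleting deletable entries.

*Proof.* It suffices to treat one segment of $\sigma'$, subdivided as $v_0,\dots,v_k$ with $k\ge2$. All $\tilde v_i$ lie in the rank-two lattice with basis $\tilde v_0,\tilde v_k$. Consecutive vectors are bases of this lattice, and with the orientation in which $\det(\tilde v_0,\tilde v_k)=1$ they have determinant $1$. Then $\det(\tilde v_i,\tilde v_{i-1}+\tilde v_{i+1})=-1+1=0$, so $\tilde v_{i-1}+\tilde v_{i+1}=c_i\tilde v_i$ with $c_i\in\mathbb Z$ (as $\tilde v_i$ is primitive), and $c_i\ge1$ because last coordinates are positive.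

Suppose all $c_i\ge2$. Put $D_i=\det(\tilde v_0,\tilde v_i)\ge0$. Then $D_0=0$, $D_1=1$ and $D_{i+1}-D_i=(c_i-1)D_i-D_{i-1}\ge D_i-D_{i-1}$. So all increments are at least $1$ and $D_k\ge k\ge2$, contradicting $D_k=1$. Hence some $c_i=1$. Reading off last coordinates, $d_i=d_{i-1}+d_{i+1}$; and $\det(\tilde v_{i-1},\tilde v_{i+1})=\det(\tilde v_{i-1},\tilde v_i-\tilde v_{i-1})=1$, so omitting $v_i$ leaves a unimodular subdivision. Iterate. $\square$

**Lemma 7.** Every sequence of positive integers has a unique normal form under deletions.

*Proof.* Deletions shorten the sequence, so they terminate. By Newman's lemma it is enough to check local confluence. Two adjacent interior entries cannot both be deletable, for this would give $d_i>d_{i+1}$ and $d_{i+1}>d_i$. If two nonadjacent entries are deletable, then deleting one removes neither the other entry nor any of its two neighbors, and these remain its neighbors. So the other stays deletable, and the two deletions commute. $\square$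

**Lemma 8.** Two oriented rational arcs are $\mathbb Z$-homeomorphic preserving orientation iff the weight sequences of any unimodular subdivisions of them have equal normal forms.

*Proof.* Let $f:e\to e'$ be an orientation-preserving $\mathbb Z$-homeomorphism, and let $\sigma_0,\sigma_0'$ be unimodular subdivisions of $e$, $e'$. By Lemma 4 choose a unimodular subdivision $\sigma$ of $e$ containing the points of $\sigma_0$, the preimages under $f$ of the points of $\sigma_0'$, and enough points that $f$ is integer affine in both directions on each segment. By Lemma 5(ii), $f(\sigma)$ is a unimodular subdivision of $e'$ with the same weights, and it refines $\sigma_0'$. By Lemma 6 the common weight sequence reduces to those of $\sigma_0$ and of $\sigma_0'$. Apply Lemma 7.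

Conversely, let $(\nu_0,\dots,\nu_k)$ be the common normal form. Let $\epsilon_0,\dots,\epsilon_k$ be the unit vectors of $\mathbb R^{k+1}$ and let $e_\nu$ be the union of the segments from $\epsilon_i/\nu_i$ to $\epsilon_{i+1}/\nu_{i+1}$. It is an arc. The vectors $(\epsilon_i,\nu_i)$ and $(\epsilon_{i+1},\nu_{i+1})$ are part of a basis of $\mathbb Z^{k+2}$, so this is a unimodular subdivision with weights $\nu$. If $\tilde v,\tilde v'$ are part of a basis, so are $\tilde v,\tilde v+\tilde v'$ and $\tilde v+\tilde v',\tilde v'$. So inserting the point whose vector is $\tilde v+\tilde v'$, with denominator the sum, reverses a deletion. Hence $e_\nu$ has unimodular subdivisions with the weights of the given one of $e$ and with those of the given one of $e'$. By Lemma 5(i), $e\cong_{\mathbb Z}e_\nu\cong_{\mathbb Z}e'$. $\square$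

The sequences $(1,3,5)$ and $(1,2,5)$ are already normal and differ, in agreement with what we saw by hand.

**Proof of Theorem C.** The polyhedron $P_s$ and its dimension are computable from $s$, and polyhedra of different dimensions are not homeomorphic. $P_s$ is a retract of a cube, hence contractible, and it contains the integer point $\hat s(0)$. If $\dim P_s=0$ it is that point, and any two integer points are $\mathbb Z$-homeomorphic. Let $\dim P_s=\dim P_t=1$. Then both are finite trees. Let $V(P)$ be the finite nonempty set of points of $P$ of valence $\ne2$; it consists of rational points and cuts $P$ into finitely many arcs with ends in $V(P)$. Homeomorphisms preserve $V$. So $P\cong_{\mathbb Z}Q$ iff there is an isomorphism between the finite trees on $V(P)$ and $V(Q)$ such that corresponding oriented arcs are $\mathbb Z$-homeomorphic by orientation-preserving maps (such maps agree at the ends and glue). Compute the trees and, by Lemma 4, the normal forms of all arcs in both orientations; search the finitely many tree isomorphisms using Lemma 8. Combine with Lemma 2. $\square$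

## 5. Cones are retracts, and what PL topology does not give

For undecidability we need a large supply of $\mathbb Z$-retracts. The interval $[0,\frac12]$ and the L of Section 1 are cones with apex $0$: over the point $\frac12$, and over the two points $(1,0),(0,1)$. In fact every cone will do.

**Lemma 9 (cones).** Let $\ell$ be an integer linear form and $Y\subseteq\mathbf I^n\cap\{\ell=1\}$ a nonempty rational polyhedron. Then $P=\{\lambda y:\lambda\in[0,1],\,y\in Y\}$ is a $\mathbb Z$-retract of $\mathbf I^n$.

*Proof.* Triangulate $Y$ by rational simplices. Since $Y\subseteq\{\ell=1\}$, the vertices of a simplex are linearly independent, and the cones over the simplices form a simplicial rational fan with support $\mathbb R_{\ge0}Y$.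

**Step 1: refine the fan to a unimodular one.** The aim is a fan $\Sigma$ with the same support, each of whose cones is generated by part of a basis of $\mathbb Z^n$. For a simplicial cone $\sigma$ with primitive generators $v_1,\dots,v_k$ let $\mathrm{mult}(\sigma)$ be the index of $\bigoplus\mathbb Zv_i$ in $\mathbb Z^n\cap\mathrm{span}(\sigma)$; it is $1$ iff the $v_i$ are part of a basis of $\mathbb Z^n$. If a maximal cone $\sigma$ has multiplicity $>1$, there is a nonzero $w=\sum t_iv_i\in\mathbb Z^n$ with $0\le t_i<1$; dividing, take $w$ primitive. Star-subdivide the fan at $w$. Let $\tau$ be the face spanned by the $v_i$ with $t_i>0$. Every maximal cone $\sigma'\supseteq\tau$ is replaced by the cones obtained by replacing one generator $v_i$ of $\tau$ by $w$. They have the same span as $\sigma'$ and multiplicity $t_i\,\mathrm{mult}(\sigma')<\mathrm{mult}(\sigma')$. Other maximal cones are unchanged. So in the finite multiset of multiplicities of maximal cones, some entries (at least that of $\sigma$) are replaced by finitely many smaller ones. This terminates, and then all multiplicities of maximal cones are $1$. Faces of unimodular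 cones are unimodular.

For example, for $\ell=2x_1$ and $Y$ the segment from $(\frac12,0)$ to $(\frac12,1)$, the primitive generators $(1,0),(1,2)$ have index $2$; the vector $w=\frac12(1,0)+\frac12(1,2)=(1,1)$ cuts the cone into two unimodular ones.

**Step 2: straighten the cone to coordinate axes.** Let $u_1,\dots,u_N$ be the primitive generators of the rays of $\Sigma$. Put $d_i=\ell(u_i)$, an integer, with $d_i\ge1$ since $\ell>0$ on $\mathbb R_{\ge0}Y\setminus\{0\}$. Let $K$ be the simplicial complex of all $\sigma\subseteq\{1,\dots,N\}$, including $\emptyset$, such that $\{u_i\}_{i\in\sigma}$ spans a cone of $\Sigma$. Put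
$$C=\Bigl\{x\in\mathbb R_{\ge0}^N:\ \mathrm{supp}\,x\in K,\ \sum_i d_ix_i\le1\Bigr\}\subseteq\mathbf I^N .$$
We have $P=\{v\in|\Sigma|:\ell(v)\le1\}$, and every point of $|\Sigma|$ lies in the relative interior of a unique cone of $\Sigma$. So $x\mapsto\sum x_iu_i$ is a bijection $C\to P$. It is integer linear on each piece $\mathrm{supp}\,x\subseteq\sigma\in K$, and so is its inverse on the image, because $\{u_i\}_{i\in\sigma}$ is part of a basis of $\mathbb Z^n$. Hence $C\cong_{\mathbb Z}P$, and by Lemma 3 it suffices to retract $\mathbf I^N$ onto $C$.

**Step 3: make the support lie in $K$.** For each $\sigma\subseteq\{1,\dots,N\}$ with $\sigma\notin K$ let $r_\sigma(x)_i=x_i-\min_{j\in\sigma}x_j$ for $i\in\sigma$ and $r_\sigma(x)_i=x_i$ otherwise. This is a $\mathbb Z$-map $\mathbf I^N\to\mathbf I^N$. It fixes every $x$ with $\mathrm{supp}\,x\in K$: as $K$ is closed under subsets, $\sigma\not\subseteq\mathrm{supp}\,x$, so the minimum is $0$. Compose all $r_\sigma$ in some order. After $r_\sigma$ some coordinate in $\sigma$ is $0$, and it stays $0$, since later maps only decrease coordinates and keep them $\ge0$. So no $\sigma\notin K$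 is contained in the support of the result; that is, the support lies in $K$.

**Step 4: enforce $\sum d_ix_i\le1$ with integer coefficients.** The obvious clipping $\min(x_i,R/d_i)$, with $R$ the budget left, is not integral. Instead define recursively $R_1=1$,
$$y_i=\min\bigl(x_i,\ \max(0,\,R_i-(d_i-1)x_i)\bigr),\qquad R_{i+1}=R_i-d_iy_i .$$
If $y_i>0$, then $y_i\le R_i-(d_i-1)x_i\le R_i-(d_i-1)y_i$, so $d_iy_i\le R_i$. Hence $0\le R_i\le1$ always, and $\sum d_iy_i\le1$. Also $0\le y_i\le x_i$, so supports stay in $K$. If $\sum d_ix_i\le1$, then inductively $R_i=1-\sum_{j<i}d_jx_j\ge d_ix_i$, so $R_i-(d_i-1)x_i\ge x_i$ and $y_i=x_i$. The composite of Steps 3 and 4 is a $\mathbb Z$-map $\mathbf I^N\to C$ fixing $C$. $\square$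

Check against Section 1. For $N=1$, $d_1=2$, Step 4 gives $\min(x,1-x)$. For $N=2$, $K=\{\emptyset,\{1\},\{2\}\}$, Step 3 gives the retraction onto the L.

With Lemma 9 in hand, a first plan suggests itself. By Markov's theorem no algorithm decides whether two triangulated closed $4$-manifolds are homeomorphic. Realize the manifolds as rational polyhedra $Y,Y'$ in $\{\ell=1\}$, take the cones $P,P'$, and ask whether $P\cong_{\mathbb Z}P'$. Part of this is sound: we shall see in Section 11 that, once the apex is marked, a $\mathbb Z$-homeomorphism of cones induces a homeomorphism of the bases. The plan stops at the converse. A homeomorphism $Y\to Y'$, even a piecewise linear one, need not give a $\mathbb Z$-homeomorphism of the cones. Already for one-point bases this fails: $Y=\{1\}$ with $\ell=x$ and $Y'=\{\frac12\}$ with $\ell=2x$ have the cones $[0,1]$ and $[0,\frac12]$. In the positive instances we would have to produce homeomorphisms that respect integers, and knowing that a homeomorphism exists does not do this.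

So we need an undecidable problem in which positive instances come with homeomorphisms given by explicit integer formulas. We shall fix one space $E$ once and for all, and encode the input only in a *marking* of $E$ by curves. In positive instances the marking is moved to a standard one by integer shears of $E$. In negative instances a topological argument shows that no homeomorphism, integral or not, can do it.

## 6. The fiber product subgroup to be encoded

By the Novikov–Boone theorem fix a finitely presented group $\Lambda=\langle x_1,\dots,x_m\mid R_1,\dots,R_l\rangle$ with undecidable word problem. By Sanov's theorem the matrices $\begin{pmatrix}1&2\\0&1\end{pmatrix}$ and $\begin{pmatrix}1&0\\2&1\end{pmatrix}$ freely generate a free subgroup of $SL_2(\mathbb Z)$. It contains a free subgroup of rank $m$, so we identify the free group on $x_1,\dots,x_m$ with a subgroup $G\le SL_2(\mathbb Z)$. As $G$ is torsion-free, $-1\notin G$. Following Mihailova, put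
$$H=\{(u,v)\in G\times G:\ u=v\text{ in }\Lambda\}.$$

**Lemma 10.** $H$ is generated by the finitely many pairs $(x_i,x_i)$ and $(R_k,1)$. For a word $w$ let $A_w=(w,1)\in G\times G$. Then $A_w\in H$ iff $w=1$ in $\Lambda$.

*Proof.* The second claim is the definition. These pairs lie in $H$. If $(u,v)\in H$, then $(u,v)=(uv^{-1},1)(v,v)$. The second factor is a product of pairs $(x_i,x_i)^{\pm1}$. The element $uv^{-1}$ is trivial in $\Lambda$, so it is a product of conjugates of the $R_k^{\pm1}$, and $(gR_kg^{-1},1)=(g,g)(R_k,1)(g,g)^{-1}$. $\square$

Write the generators as $B_i=(B_i^1,B_i^2)$, $1\le i\le r$. No algorithm decides membership of $A_w$ in $H$. The plan is to build two torus bundles $E_1,E_2$ over the same base $S$, such that carrying a fiber torus of $E_j$ around the $i$-th loop of $S$ acts by $B_i^j$. One loop in $S$ then acts on both tori, by a pair in $H$, and every pair in $H$ arises. That both bundles see the *same* loop is essential: the projections of $H$ to the two factors are all of $G$, because $(x_i,x_i)\in H$. If each bundle could use its own loop, any pair in $G\times G$ would occur.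

## 7. Spaces glued from rational polyhedra

The bundles will be built by gluing, so we need a notion of abstract polyhedron with integer structure, and a way to embed it in a cube.

**Definition ($\mathbb Z$-space).** A $\mathbb Z$-space is a compact Hausdorff space $X$ with a finite atlas: closed sets $X_k$ covering $X$ and homeomorphisms $\varphi_k:X_k\to D_k$ onto rational polyhedra $D_k\subseteq\mathbb R^{n_k}$, such that each $\varphi_k(X_k\cap X_l)$ is a rational polyhedron and each $\varphi_l\varphi_k^{-1}$ is a $\mathbb Z$-map on it. A map $f:X\to X'$ of $\mathbb Z$-spaces is a **$\mathbb Z$-map** if for all $k,l$ the set $\varphi_k(X_k\cap f^{-1}(X_l'))$ is a rational polyhedron on which $\varphi_l'f\varphi_k^{-1}$ is a $\mathbb Z$-map.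

*Example.* The circle $\mathbb R/\mathbb Z$ with the images of $[0,\frac12]$ and $[\frac12,1]$ as charts: the overlap consists of the two points $\frac12$ and $0\sim1$, and the transition maps are integer translations on points. Similarly, $T^2=\mathbb R^2/\mathbb Z^2$ has four square charts of side $\frac12$, and every $B\in SL_2(\mathbb Z)$ acts as a $\mathbb Z$-map in both directions. The rotation of $\mathbb R/\mathbb Z$ by $\frac13$ is not a $\mathbb Z$-map, since in charts it has the form $x\mapsto x+\frac13-m$ with $m\in\mathbb Z$.

Compositions of $\mathbb Z$-maps are $\mathbb Z$-maps: the set of points of $X_k$ that $gf$ sends into $X''_m$ is the union over $l$ of the sets of $x\in X_k\cap f^{-1}(X'_l)$ with $f(x)\in X_l'\cap g^{-1}(X_m'')$, and these are preimages of rational polyhedra under $\mathbb Z$-maps. In practice one checks the definition through one target chart at a time: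

**Lemma 11 (local criterion).** $f:X\to X'$ is a $\mathbb Z$-map if each $D_k$ is a finite union of rational polytopes $R$ such that for some $l=l(R)$ we have $f(\varphi_k^{-1}R)\subseteq X_l'$ and $\varphi_l'f\varphi_k^{-1}|_R$ is a $\mathbb Z$-map.

*Proof.* For any $l'$, the set $R\cap\varphi_k(f^{-1}X'_{l'})$ is the preimage of the rational polyhedron $\varphi_l'(X_l'\cap X'_{l'})$ under the $\mathbb Z$-map $\varphi_l'f\varphi_k^{-1}|_R$. On it, $\varphi'_{l'}f\varphi_k^{-1}=(\varphi'_{l'}\varphi_l'^{-1})(\varphi_l'f\varphi_k^{-1})$. Take the union over $R$. $\square$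

**Lemma 12 (realization).** For every $\mathbb Z$-space $X$ there are $n_0$ and an injective map $\Phi:X\to\mathbf I^{n_0}$ such that $\Phi(X)$ is a rational polyhedron and each $\Phi\varphi_k^{-1}:D_k\to\Phi(X_k)$ is a $\mathbb Z$-homeomorphism. Hence if $\Theta:X\to X$ is a bijection with $\Theta,\Theta^{-1}$ both $\mathbb Z$-maps, then $\Phi\Theta\Phi^{-1}$ is a $\mathbb Z$-homeomorphism of $\Phi(X)$.

*Proof.* **Step 1: extend functions chart by chart.** If $X'$ is a union of some of the $X_k$, call $f:X'\to\mathbb R$ *integral* if $f\varphi_k^{-1}$ is a $\mathbb Z$-map for each $X_k$ in that union. An integral $f$ on $X'$ extends to an integral function on $X'\cup X_l$: the function $f\varphi_l^{-1}$ is a $\mathbb Z$-map on $A=\varphi_l(X_l\cap X')$, because on each $\varphi_l(X_l\cap X_k)$ it equals $(f\varphi_k^{-1})(\varphi_k\varphi_l^{-1})$, and Lemma 1 extends it to a $\mathbb Z$-map $F$ on $D_l$.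

**Step 2: functions that separate points.** Starting with $\varphi_k$ on $X_k$, Step 1 gives an integral $f_k:X\to\mathbb R^{n_k}$ extending $\varphi_k$. There is also an integral $\delta_k:X\to[0,\infty)$ with zero set exactly $X_k$: start with $0$ on $X_k$, and in each extension step use $|F|+d_A$ on $D_l$ instead of $F$. On $A$ this is still the old function, which is $\ge0$, and off $A$ it is positive.

**Step 3: the embedding.** Let $\Phi_0=(f_k,\delta_k)_k$. If $\Phi_0(x)=\Phi_0(y)$ and $x\in X_k$, then $\delta_k(y)=0$, so $y\in X_k$, and $f_k(x)=f_k(y)$ gives $x=y$. Each $\Phi_0\varphi_k^{-1}$ is a $\mathbb Z$-map, and its inverse on $\Phi_0(X_k)$ is the projection to the $f_k$-block, which is integer affine. To land in a unit cube, replace each coordinate $g$, with $|g|\le L\in\mathbb N$, by the $2L$ coordinates $\max(0,\min(1,g-m))$, $-L\le m<L$. The coordinate $g$ is recovered by the integer affine formula $g=-L+\sum_m\max(0,\min(1,g-m))$.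

For the last claim, on the rational polyhedron $\Phi(X_k\cap\Theta^{-1}X_l)$ the map $\Phi\Theta\Phi^{-1}$ is the composition $(\Phi\varphi_l^{-1})(\varphi_l\Theta\varphi_k^{-1})(\Phi\varphi_k^{-1})^{-1}$ of $\mathbb Z$-maps; the same holds for $\Theta^{-1}$. $\square$

## 8. Two torus bundles over one plumbed surface

**Step 1: the pieces.** Let $N=4r+4$. Write points of $U=\mathbb R\times[0,3]\times\mathbb R^2$ as $(x,t,y)$. For $j=1,2$ let $M_0^j=U/\Gamma_0^j$, where $\Gamma_0^j$ is generated by $(x,t,y)\mapsto(x+N,t,y)$ and the translations $(x,t,y)\mapsto(x,t,y+k)$, $k\in\mathbb Z^2$. For $1\le i\le r$ let $M_i^j=U/\Gamma_i^j$, where $\Gamma_i^j$ is generated by $(x,t,y)\mapsto(x+N,t,(B_i^j)^{-1}y)$ and the same translations. So in $M_i^j$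
$$[x+N,t,y]=[x,t,B_i^jy].\tag{1}$$
All elements of these groups are integer affine with integer affine inverses, and the actions are free and properly discontinuous. Each piece is a torus bundle over the annulus $(\mathbb R/N)\times[0,3]$, with monodromy $1$ or $B_i^j$.

**Step 2: the gluing.** Glue $M_i^j$ to $M_0^j$ by exchanging the two base directions over a square:
$$[x,t,y]_0\sim[t,\ x-4i,\ y]_i\qquad(x\in[4i,4i+3],\ t\in[0,3]).\tag{2}$$
This identifies the part of $M_0^j$ over $[4i,4i+3]\times[0,3]$, a copy of square $\times\,T^2$, with the part of $M_i^j$ over $[0,3]\times[0,3]$. For different $i$ these parts of $M_0^j$ are disjoint, so $M_i^j\cap M_{i'}^j=\emptyset$ for $1\le i\ne i'$. Let $E_j$ be the resulting space. Forgetting $y$ gives $\pi:E_j\to S$, where $S$ is glued in the same way from annuli $\mathcal A_0,\mathcal A_1,\dots,\mathcal A_r$, each equal to $(\mathbb R/N)\times[0,3]$. So $\mathcal A_i$ crosses $\mathcal A_0$ in one square; $S$ is a compact connected surface with boundary (at a corner of a square it is locally three quarters of a plane). The gluings are linear in $y$, so $\{y=0\}$ is a section, which we identify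 with $S$.

**Step 3: join the two bundles along the zero section.** Let $E=E_1\cup_SE_2$, a compact Hausdorff space, with projection $\pi:E\to S$. Let $\kappa_j:E\to E_j$ be the retraction that is the identity on $E_j$ and is $\pi$, into the zero section, on $E_{3-j}$. Then $\pi\kappa_j=\pi$.

**Step 4: parallel transport lies in $H$.** We trivialize $E_j$ over open sets. Let $O_0=\mathcal A_0\cup\bigcup_i\{[x,t]_i:-1<x<4\}$ and $O_i=\{[x,t]_i:3<x<N\}$ for $1\le i\le r$. These are open in $S$ and cover it. Over $\mathcal A_0$ use the coordinate $y$ of $M_0^j$; over the rest of $O_0$ use the coordinate $y$ of $M_i^j$ for the representative $x\in(-1,4)$, which is unique since $N\ge8$. By (2) these agree on the squares. Over $O_i$ use $y$ for the representative $x\in(3,N)$. The $O_i$ with $i\ge1$ are pairwise disjoint, and $O_0\cap O_i$ has two parts. On the part $3<x<4$ the two coordinates agree. On the part $N-1<x<N$ we have $[x,t,y]_i=[x-N,t,B_i^jy]_i$ by (1), so the $O_0$-coordinate is $B_i^j$ times the $O_i$-coordinate. Hence $E_j\to S$ is a $T^2$-bundle with locally constant transition functions $1$ and $B_i^j$, and paths in $S$ have a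 parallel transport in $E_j$.

For a path $\alpha$ in $S$ between points of $\mathcal A_0$ let $\tau_\alpha^j$ be the parallel transport along $\alpha$ in $E_j$, written in the trivialization over $\mathcal A_0$.

**Lemma 13.** $(\tau_\alpha^1,\tau_\alpha^2)\in H$.

*Proof.* Subdivide $\alpha$ so that each piece lies in one of the sets $O_0,\dots,O_r$; the ends of $\alpha$ lie in $\mathcal A_0$, hence only in $O_0$. Within one set the coordinate is constant under transport. At each change of set one multiplies by a transition function $1$ or $(B_i^j)^{\pm1}$, and which one, in which order, depends only on $\alpha$, not on $j$. So $(\tau_\alpha^1,\tau_\alpha^2)$ is a product of elements $B_i^{\pm1}=(B_i^1,B_i^2)^{\pm1}$ of $H$. $\square$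

**Lemma 14.** $E$ is a $\mathbb Z$-space, with charts the images of the boxes
$$D=[a,a+1]\times[0,3]\times\bigl[\tfrac b2,\tfrac{b+1}2\bigr]\times\bigl[\tfrac{b'}2,\tfrac{b'+1}2\bigr],\qquad 0\le a<N,\ b,b'\in\{0,1\},$$
under the quotient maps $q_i^j:U\to M_i^j\subset E$, for all $i,j$.

*Proof.* The boxes embed: an element of $\Gamma_i^j$ relating two points of $D$ has $x$-shift $0$ since $1<N$, so it is a $y$-translation, and it is trivial because the $y$-widths are $\frac12<1$. Their images cover $E$. For two boxes $D,D'$ with quotient maps $q,q'$ we show that $\{(d,d')\in D\times D':q(d)=q'(d')\}$ is a finite union of graphs of integer affine maps over rational polytopes. Then the overlap is a rational polyhedron in $D$ and the transition is a $\mathbb Z$-map. There are four cases.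

*Same $M_i^j$.* Here $d'=\gamma d$ with $d\in D\cap\gamma^{-1}D'$ and $\gamma\in\Gamma_i^j$. Only finitely many $\gamma$ occur, by proper discontinuity.

*$M_0^j$ and $M_i^j$, $i\ge1$.* Let $Q=[4i,4i+3]\times[0,3]\times\mathbb R^2$ and $g(x,t,y)=(t,x-4i,y)$ on $Q$. Then $q_0^j(d)=q_i^j(d')$ iff $d'=\gamma'g\gamma d$ for some $\gamma\in\Gamma_0^j$ with $\gamma d\in Q$ and some $\gamma'\in\Gamma_i^j$. As $g$ commutes with the $y$-translations, which lie in both groups, we may take $\gamma$ to be a power of $x\mapsto x+N$. Finitely many such $\gamma$ satisfy $\gamma D\cap Q\ne\emptyset$, and for each of them finitely many $\gamma'$ occur, since $g(\gamma D\cap Q)$ is compact. The inverse relations are of the same kind.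

*$M_i^j$ and $M_{i'}^j$ with $1\le i\ne i'$.* The overlap is empty.

*$M_i^1$ and $M_{i'}^2$.* The overlap lies in the zero section: $d=(x,t,k)$ and $d'=(x',t',k')$ with $k,k'\in\mathbb Z^2$ (finitely many), where $(x,t)$ and $(x',t')$ represent the same point of $S$. By the previous cases, forgetting $y$, this relation between $(x,t)$ and $(x',t')$ is a finite union of graphs of integer affine maps over rational polytopes; and $k$ is taken to $k'$ by the integer translation $y\mapsto y+(k'-k)$. $\square$

## 9. Pushing a fiber around a loop by integer shears

We now realize every element of $H$ by a self-map of $E$ given by integer formulas. Let $\phi(t)=t,\ 1,\ 3-t$ on $[0,1],[1,2],[2,3]$ respectively: it vanishes at both ends of $[0,3]$ and has integer slopes.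

For $c\in\mathbb Z$ define $\Psi_0^c$ on $M_0^j$ by $[x,t,y]\mapsto[x+c\,\phi(t),t,y]$, and let it be the identity on $\overline{E_j\setminus M_0^j}$. For $1\le i\le r$ define $\Psi_i$ on $M_i^j$ by $[x,t,y]\mapsto[x+N\phi(t),t,y]$, and let it be the identity on $\overline{E_j\setminus M_i^j}$. Both are rotations of an annulus that die out at its boundary.

**Lemma 15.** (i) $\Psi_0^c$ and $\Psi_i$ are well-defined bijections $E\to E$, and they and their inverses are $\mathbb Z$-maps. (ii) Let $p=[0,0]$ and $q=[0,1]$ in $\mathcal A_0$ (coordinates $(x,t)$), and identify the fibers $E_{j,p},E_{j,q}$ with $T^2$ by the trivialization over $\mathcal A_0$. For every $(h^1,h^2)\in H$ there is a bijection $\Theta:E\to E$, a $\mathbb Z$-map in both directions, which is the identity on $E_{j,p}$ and acts as $h^j$ on $E_{j,q}$, for $j=1,2$.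

*Proof.* **Step 1: the formulas are consistent.** They commute with the groups $\Gamma_i^j$. The set $\overline{E_j\setminus M_0^j}$ meets $M_0^j$ only in points whose $M_i^j$-coordinate, for some $i\ge1$, satisfies $x\in\{0,3\}$ mod $N$; by (2) these have $M_0^j$-coordinate $t\in\{0,3\}$, where $\phi=0$. The set $\overline{E_j\setminus M_i^j}$ meets $M_i^j$ only in points with $M_0^j$-coordinate $x\in\{4i,4i+3\}$; by (2) these have $M_i^j$-coordinate $t\in\{0,3\}$, where again $\phi=0$. The maps preserve the zero sections and agree there for $j=1,2$. So they define maps $E\to E$. Replacing $\phi$ by $-\phi$ gives the inverses.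

**Step 2: they are $\mathbb Z$-maps both ways.** Let $f$ be such a map or its inverse, acting on $M_i^j$ through $\tilde f(x,t,y)=(x\pm c\,\phi(t),t,y)$ with $c\in\mathbb Z$. We apply Lemma 11. Cut a box $D$ of $M_i^j$ into three polytopes by $t\in[0,1],[1,2],[2,3]$; on each, $\tilde f$ is integer affine. The compact image of each is covered by finitely many translates $\gamma D'$ of boxes of $M_i^j$, $\gamma\in\Gamma_i^j$, and on $\tilde f^{-1}(\gamma D')$ the map $f$ is given in the chart $D'$ by $\gamma^{-1}\tilde f$. Now take a box of $M_l^j$ with $l\ne i$. Its $x$-interval is $[a,a+1]$ with $a\in\mathbb Z$, and the overlap of $M_l^j$ with $M_i^j$ is empty or is given by $x\in[4i,4i+3]$ (if $l=0$) or $x\in[0,3]$ (if $i=0$), modulo $N$. So the box lies entirely in $\overline{E_j\setminus M_i^j}$, where $f$ is the identity, or entirely in $M_i^j$. In the latter case it is the finite union of its overlaps with the boxes of $M_i^j$, and on these $f$ is a transition map followed by the $\mathbb Z$-map just described; subdividing, Lemma 11 applies.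

**Step 3: one generator of $H$.** Put $\Theta_i=\Psi_0^{-(4i+1)}\,\Psi_i\,\Psi_0^{4i+1}$: bring $q$ along $\mathcal A_0$ to the $i$-th square, push once around $\mathcal A_i$, and return. As $\phi(1)=1$, on $E_{j,q}$ we get, by (2) and (1),
$$[0,1,y]_0\mapsto[4i+1,1,y]_0=[1,1,y]_i\mapsto[1+N,1,y]_i=[1,1,B_i^jy]_i=[4i+1,1,B_i^jy]_0\mapsto[0,1,B_i^jy]_0 .$$
On $E_{j,p}$ the map $\Theta_i$ is the identity, because $\phi(0)=0$ and $p\notin\mathcal A_i$ for $i\ge1$ (the value $x=0$ is not in $[4i,4i+3]$ modulo $N=4r+4$).

**Step 4: all of $H$.** Since the $B_i$ generate $H$, compositions of the $\Theta_i^{\pm1}$ realize every $(h^1,h^2)\in H$. $\square$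

By Lemma 12 we regard $E$ as a rational polyhedron in $\mathbf I^{n_0}$, fixed once and for all; the maps $\Theta$ of Lemma 15 are then $\mathbb Z$-homeomorphisms of $E$.

## 10. The polyhedra $P_A$

Let $A=(A_1,A_2)\in G\times G$. We record $A$ by drawing curves in $E$. For $j\in\{1,2\}$ and $e\in\{e_1,e_2,e_1+e_2\}$ put
$$c_{p,j,e}=\{ue\bmod\mathbb Z^2:u\in[0,1]\}\subset E_{j,p},\qquad c^A_{q,j,e}=\{uA_je\bmod\mathbb Z^2:u\in[0,1]\}\subset E_{j,q}.$$
These are simple closed curves, because $e$ and $A_je$ are primitive, and they are rational subpolyhedra of $E$. The curves at $p$ do not depend on $A$; those at $q$ are distorted by $A_j$. Three curves per fiber serve as a frame: a linear map of $\mathbb Z^2$ sending each of $e_1,e_2,e_1+e_2$ to plus or minus itself is $\pm1$, since comparing $\pm e_1\pm e_2$ with $\pm(e_1+e_2)$ shows that the signs agree.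

Number the twelve curves, which are pairwise distinct, as $c_1^A,\dots,c_{12}^A$, in an order of the indices independent of $A$. To make the numbering visible to homeomorphisms we attach $k$ discs along the $k$-th curve. Let $J=\{(k,a):1\le k\le12,\ 1\le a\le k\}$, so $|J|=78$, and let $n=1+n_0+78+1$. Coordinates of $\mathbb R^n$ are $(s,w,z,z_0)$ with $s\in\mathbb R$, $w\in\mathbb R^{n_0}$, $z\in\mathbb R^J$, $z_0\in\mathbb R$. Write $\epsilon_f$ ($f\in J$) and $\epsilon_0$ for the unit vectors of the $z$- and $z_0$-coordinates, and $\ell=s+\sum_fz_f+z_0$. Put
$$Y_A=\{(1,x,0,0):x\in E\}\ \cup\bigcup_{f=(k,a)\in J}\{(1-u)(1,x,0,0)+u\,\epsilon_f:\ x\in c_k^A,\ u\in[0,1]\},$$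
$$Y_A'=Y_A\cup\{\epsilon_0\},\qquad P_A=\{\lambda y:\lambda\in[0,1],\ y\in Y_A'\}.$$
So $Y_A$ is $E$ with a cone, a *fin*, over $c_k^A$ for each of the $k$ indices $f=(k,a)$. The isolated point $\epsilon_0$ will serve to recognize the apex of $P_A$. $Y_A'$ is a rational polyhedron in $\mathbf I^n\cap\{\ell=1\}$, so by Lemma 9 $P_A$ is a $\mathbb Z$-retract of $\mathbf I^n$. Since $\dim E=4$, $\dim P_A=5$. The number $n$ does not depend on $A$. Explicitly, $P_A$ consists of the points $(s,sx,0,0)$ with $x\in E$, $s\in[0,1]$; of the points $(s,sx,z_f\epsilon_f,0)$ with $f=(k,a)$, $x\in c_k^A$, $s,z_f\ge0$, $s+z_f\le1$; and of the points $\lambda\epsilon_0$ with $\lambda\in[0,1]$.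

Write $P_1$, $Y_1$, $c_k^1$ for the case $A=(1,1)$.

**Proposition 16.** $P_A\cong_{\mathbb Z}P_1$ if and only if $A\in H$.

*Proof of "if".* Let $A\in H$. Then $A^{-1}\in H$, and Lemma 15 gives $\Theta$ with $\Theta=\mathrm{id}$ on $E_{j,p}$ and $\Theta=A_j^{-1}$ on $E_{j,q}$. So $\Theta(c_k^A)=c_k^1$ for all $k$. On $C(E)=\{(s,sx):s\in[0,1],x\in E\}$ define $\hat\Theta(s,sx)=(s,s\Theta(x))$, and on $P_A$ put
$$F(s,w,z,z_0)=(\hat\Theta(s,w),z,z_0).$$
By the explicit description, $F$ is a bijection $P_A\to P_1$, with inverse obtained in the same way from $\Theta^{-1}$. If $\Theta(x)=Mx+b$, integer affine, on a rational polytope $T\subseteq E$, then $\hat\Theta(s,w)=(s,Mw+sb)$ on the rational polytope $\{(s,sx):s\in[0,1],x\in T\}$. So $\hat\Theta$ is a $\mathbb Z$-map, and so is $F$, a restriction of $\hat\Theta\times\mathrm{id}$. The same holds for $F^{-1}$. $\square$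

## 11. Recovering the group element from a homeomorphism

*Proof of "only if" in Proposition 16.* Let $h:P_A\to P_1$ be a $\mathbb Z$-homeomorphism.

**Step 1: $h$ fixes the apex.** We recognize $0$ topologically. Let $W$ be the set of points of $P_A$ having a neighborhood homeomorphic to $\mathbb R$ or $[0,1)$. Then $W=\{\lambda\epsilon_0:0<\lambda\le1\}$. These points clearly belong to $W$, as $\{z_0>0\}$ is open. On the other hand, every neighborhood in $Y_A$ of a point $y\in Y_A$ contains a nondegenerate segment $[y,y']$, because the polyhedron $Y_A$ has no isolated points. Here $y,y'$ are linearly independent, being distinct with $\ell=1$. So every neighborhood of $\lambda y$ with $\lambda>0$ contains a $2$-disc formed by multiples of points of such a segment, and every neighborhood of $0$ contains a triangle of this kind. A space homeomorphic to $\mathbb R$ or $[0,1)$ contains no $2$-disc. Now $\overline W\setminus W=\{0\}$, and the same holds in $P_1$. Hence $h(0)=0$.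

**Step 2: $h$ induces a homeomorphism $\theta:Y_A\to Y_1$.** $P_A$ is a finite union of polytopes on each of which $h$ is affine, and near $0$ only those containing $0$ matter. If such a polytope contains $x$, it contains $\lambda x$ for $\lambda\in[0,1]$. So for small $x\in P_A$ we have $h(\lambda x)=\lambda h(x)$ for $\lambda\in[0,1]$. Choose $\varepsilon\in(0,1]$ such that this holds for all $x\in\varepsilon Y_A'$, and put
$$\theta(y)=\frac{h(\varepsilon y)}{\ell(h(\varepsilon y))}\in Y_1'\qquad(y\in Y_A').$$
This is defined and continuous, as $\ell>0$ on $P_1\setminus\{0\}$.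

It is injective: if $\theta(y)=\theta(y')$, then, up to exchanging $y$ and $y'$, $h(\varepsilon y)=\lambda h(\varepsilon y')$ with $0<\lambda\le1$. So $h(\varepsilon y)=h(\lambda\varepsilon y')$, hence $y=\lambda y'$, and applying $\ell$ gives $\lambda=1$. It is surjective: given $y'\in Y_1'$, for small $\lambda>0$ we have $h^{-1}(\lambda y')=\mu y$ with $0<\mu\le\varepsilon$ and $y\in Y_A'$; then $\lambda y'=h\bigl(\tfrac\mu\varepsilon\,\varepsilon y\bigr)=\tfrac\mu\varepsilon h(\varepsilon y)$, so $\theta(y)=y'$. By compactness $\theta$ is a homeomorphism $Y_A'\to Y_1'$. It takes the unique isolated point $\epsilon_0$ to $\epsilon_0$, so $\theta(Y_A)=Y_1$.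

From here on only topology is used.

**Step 3: $\theta(E)=E$ and $\theta(c_k^A)=c_k^1$.** $E$ is the closure of the set of points of $Y_A$ having a neighborhood homeomorphic to $\mathbb R^4$. Indeed, all points of $E$ off the zero section, off the part of $E$ over $\partial S$, and off the curves $c_k^A$ are such, and they are dense in $E$. A point outside $E$ has an open neighborhood homeomorphic to $\mathbb R^2$, since a fin minus $c_k^A$ is an open disc that is open in $Y_A$; by invariance of domain it has no neighborhood homeomorphic to $\mathbb R^4$. Hence $\theta(E)=E$. The components of $Y_A\setminus E$ are the sets (fin $f$) $\setminus\,c_k^A$ for $f=(k,a)\in J$. The closure of such a component minus the component itself is $c_k^A$. So $c_k^A$ is the unique subset of $E$ that arises in this way from exactly $k$ components, and $\theta(c_k^A)=c_k^1$.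

**Step 4: base points.** Let $\hat p,\hat q$ be the zeros of the fibers over $p,q$. We have $c_{p,j,e_1}\cap c_{p,j,e_2}=\{\hat p\}$, and $c^A_{q,j,e_1}\cap c^A_{q,j,e_2}=\{\hat q\}$ as $A_j\in SL_2(\mathbb Z)$ acts bijectively on $T^2$. The same holds for $A=(1,1)$. So $\theta$ fixes $\hat p$ and $\hat q$.

**Step 5: the action on the fiber over $p$ is $\pm1$.** Let $V_j=\pi_1(E_{j,p},\hat p)=\mathbb Z^2$. The bundle $E_j\to S$ has a section, so $\pi_2(E_j)\to\pi_2(S)$ is onto. By the exact homotopy sequence $V_j\to\pi_1(E_j,\hat p)$ is injective, with image $\ker(\pi_1(E_j,\hat p)\to\pi_1(S,p))$. We do not know that $\theta$ maps $E_j$ to $E_j$, so we compose with $\kappa_j$ and consider the endomorphism $(\kappa_j\theta|_{E_j})_*$ of $\pi_1(E_j,\hat p)$. For each $e\in\{e_1,e_2,e_1+e_2\}$ the map $\theta$ takes $c_{p,j,e}$ homeomorphically to itself and fixes $\hat p$, so the class $e\in V_j$ goes to $\pm e$. Hence the endomorphism maps $V_j$ into itself by some $D_j$ with $D_je=\pm e$ for these three $e$, and so $D_j=\pm1$.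

**Step 6: compare the fibers over $p$ and $q$ along one path.** Let $\delta$ be the path $\{0\}\times[0,1]\subset\mathcal A_0$ from $p$ to $q$, placed in the zero section $S=E_1\cap E_2$. Put
$$\alpha=\pi\theta\delta,\qquad \beta_j=\kappa_j\theta\delta .$$
Here $\alpha$ is a path in $S$ from $p$ to $q$ that does not depend on $j$, and $\beta_j$ is a path in $E_j$ from $\hat p$ to $\hat q$ with $\pi\beta_j=\pi\theta\delta=\alpha$. Regard $\alpha$ also as a path in the zero section. The loop $\beta_j\bar\alpha$ in $E_j$ projects to the null-homotopic loop $\alpha\bar\alpha$, so its class lies in $V_j$. That is, $\beta_j\simeq\nu_j\alpha$ with $\nu_j\in V_j$.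

Fix $e\in\{e_1,e_2,e_1+e_2\}$ and let $c$ be the loop $u\mapsto uA_je$ in $E_{j,q}$. The bundle is trivialized over $\mathcal A_0$, which contains $\delta$, so $[\delta c\bar\delta]=A_je\in V_j$. By Steps 3 and 4, $\theta$ maps $c^A_{q,j,e}$ homeomorphically onto $c^1_{q,j,e}$ and fixes $\hat q$. So $\kappa_j\theta c=\theta c$ is homotopic, within $c^1_{q,j,e}$, to the loop $\pm e$ of $E_{j,q}$. Applying $(\kappa_j\theta)_*$ to $[\delta c\bar\delta]$ gives
$$D_jA_je=[\beta_j\cdot(\pm e)\cdot\bar\beta_j]=\nu_j\,[\alpha\cdot(\pm e)\cdot\bar\alpha]\,\nu_j^{-1}=\pm(\tau_\alpha^j)^{-1}e .\tag{3}$$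
For the last equality: parallel transport along $\alpha$ gives a map $[0,1]\times T^2\to E_j$ over $\alpha$ which is the identification of $T^2$ with $E_{j,p}$ at time $0$, is $\tau_\alpha^j$ at time $1$, and carries $[0,1]\times\{0\}$ to $\alpha$ in the zero section. Through it, a loop in $E_{j,q}$ conjugated by $\alpha$ is homotopic to its transport back along $\alpha$. And $V_j$ is abelian, so conjugation by $\nu_j$ has no effect.

**Step 7: conclusion.** As $D_j=\pm1$, equation (3) says that $\tau_\alpha^jA_j$ maps each of $e_1,e_2,e_1+e_2$ to plus or minus itself, so $\tau_\alpha^jA_j=\pm1$. By Lemma 13, $\tau_\alpha^j\in G$; also $A_j\in G$ and $-1\notin G$. So $\tau_\alpha^j=A_j^{-1}$ for $j=1,2$. By Lemma 13 again, applied to the one path $\alpha$, $(A_1^{-1},A_2^{-1})=(\tau_\alpha^1,\tau_\alpha^2)\in H$. Hence $A\in H$. $\square$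

## 12. From words to terms: Theorems A and B

**Step 1: compute the polyhedron.** The number $n$ and the embedded $E\subseteq\mathbf I^{n_0}$, with its finite atlas and the finitely many $\mathbb Z$-maps $\Phi\varphi_k^{-1}$, are fixed finite data. Given a word $w$, compute $A=A_w$ and then the curves $c_k^A$: the segment $\{uA_je\}$ lies in the fiber of $M_0^j$ over $(x,t)=(0,1)$; cut it into finitely many rational segments, each lying after an integer translation in one box, and apply the fixed $\mathbb Z$-maps into $\mathbf I^{n_0}$. The curves at $p$ are treated in the same way, once and for all. This yields a finite list of rational polytopes with union $P_{A_w}$.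

**Step 2: find terms.** Enumerate all $n$-tuples $s$ of MV-terms and test whether $\hat s\circ\hat s=\hat s$ and $\hat s(\mathbf I^n)=P_{A_w}$. These are first-order statements about piecewise linear data with rational coefficients, hence decidable (Tarski, or Fourier–Motzkin elimination). The search terminates, because $P_{A_w}$ is a $\mathbb Z$-retract of $\mathbf I^n$ by Lemma 9 and, by McNaughton's theorem, every McNaughton function comes from a term. Call the tuple found $s_w$, and let $t$ be the fixed tuple found for $P_1$. Then $\dim P_{s_w}=\dim P_t=5$.

**Step 3: undecidability.** By Lemma 2, Proposition 16 and Lemma 10,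
$$A_{s_w}\cong A_t\iff P_{A_w}\cong_{\mathbb Z}P_1\iff A_w\in H\iff w=1\text{ in }\Lambda .\tag{4}$$
A decision algorithm, even only for this fixed $n$ and fixed $t$, would decide the word problem of $\Lambda$. This proves the first part of Theorem B, and Theorem A.

**Step 4: the problem is in $\Sigma_1^0$.** The set of yes-instances is recursively enumerable: search for tuples of terms $u,v$ such that $\hat u(P_s)\subseteq P_t$, $\hat v(P_t)\subseteq P_s$, $\hat v\hat u=\mathrm{id}$ on $P_s$ and $\hat u\hat v=\mathrm{id}$ on $P_t$. Each test is decidable as in Step 2. By Lemma 1 and McNaughton's theorem such $u,v$ exist iff $P_s\cong_{\mathbb Z}P_t$, and by Lemma 2 this means $A_s\cong A_t$.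

**Step 5: hardness.** By (4) it suffices to choose $\Lambda$ so that its word problem is hard for $\Sigma^0_1$ under many-one reductions. Let $Z\subseteq\mathbb N$ be a recursively enumerable set complete under many-one reductions, and consider the recursively presented group
$$\langle a,b,c,d\mid a^{-k}ba^k=c^{-k}dc^k\ (k\in Z)\rangle .$$
In the free group on $a,b$ the elements $a^{-k}ba^k$, $k\in\mathbb N$, freely generate the subgroup they generate; likewise for $c,d$. So the group is the free product of the free groups on $a,b$ and on $c,d$, amalgamated along the free subgroups with bases $\{a^{-k}ba^k\}_{k\in Z}$ and $\{c^{-k}dc^k\}_{k\in Z}$. In it, $a^{-k}ba^k=c^{-k}dc^k$ iff $k\in Z$: for $k\notin Z$ the element $a^{-k}ba^k$ lies outside the amalgamated subgroup, by freeness, and the two factors meet exactly in that subgroup, so $a^{-k}ba^k$ is not in the other factor.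

By Higman's embedding theorem this group embeds in a finitely presented group $\Lambda$. Expressing the images of $a,b,c,d$ by words in the generators of $\Lambda$, we get words $w_k$, computable from $k$, with $w_k=1$ in $\Lambda$ iff $k\in Z$. In particular $\Lambda$ has undecidable word problem. Run the whole construction with this $\Lambda$, and let $n,t$ be the resulting fixed data. By (4), $k\mapsto(s_{w_k},t)$ is a many-one reduction of $Z$ to the restricted problem, and hence also to the general one. With Step 4, both are $\Sigma_1^0$-complete. This proves Theorem B. $\square$
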